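\title{Abelian groups of finite exponent isometric to the Urysohn space}

\begin{abstract}
We prove that an abelian group of finite exponent with an invariant metric that is isometric to the Urysohn universal space has exponent $2$. This answers a question of Niemiec, who proved that exponent $2$ occurs. The proof uses only the one-point extension property of the space: if $2a\neq 0$ for some $a$, then for every $n$ and every small $r>0$ there is an element $g$ whose multiples $0,g,\dots,ng$ lie like an arithmetic progression of step $r$ on the real line. The same argument covers the rational Urysohn space and the Urysohn spaces of finite diameter, and it gives a dichotomy for torsion and a quantitative form of the result.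
\end{abstract}

\section{Introduction}

A metric space is \emph{ultrahomogeneous} if every isometry between two finite subsets extends to an isometry of the whole space. The \emph{Urysohn space} $\mathbb U$ is the unique, up to isometry, complete separable ultrahomogeneous metric space that contains an isometric copy of every separable metric space. A metric is \emph{rational} if it takes only rational values. The \emph{rational Urysohn space} $\mathbb{QU}$ is the unique countable ultrahomogeneous rational metric space that contains an isometric copy of every finite rational metric space; its completion is $\mathbb U$.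

An \emph{abelian metric group} is an abelian group $G$ with a metric $d$ that is \emph{invariant}: $d(g+h,g+k)=d(h,k)$ for all $g,h,k\in G$. It is \emph{isometric to $\mathbb U$} if the metric space $(G,d)$ is. The group $G$ has \emph{finite exponent} $N$ if $N\ge1$ is the least integer with $Ng=0$ for all $g\in G$.

The space $\mathbb U$ looks the same from each of its points, as a group does, so one may ask which group structures it carries. If $G$ is isometric to $\mathbb U$, the translations of $G$ form an abelian group of isometries of $\mathbb U$ in which exactly one element carries a given point to another given point. Exponent $N$ means that each of these isometries has order dividing $N$. This is a strong constraint on a space that contains every finite configuration, and it is not clear in advance for which $N$ it can be met.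

Niemiec proved that there is an abelian metric group of exponent $2$ isometric to $\mathbb U$, and that there is none of exponent $3$. For $N>3$ he showed that the finite abelian groups of exponent $N$ with an invariant rational metric form a Fra\"iss\'e class whose Fra\"iss\'e limit is not isometric to $\mathbb{QU}$. The following question of Niemiec is posed in Doucha's paper \cite{Doucha}.

\begin{quote}
Does there exist an abelian metric group of finite exponent other than $2$ and $3$ that is isometric to $\mathbb U$?
\end{quote}

The known cases point in both directions. In exponent $3$ we have $2g=-g$, so the triangle $0,g,2g$ is always equilateral; we shall see in Section~\ref{sec:small} that this alone is incompatible with $\mathbb U$. In exponent $4$ this rigidity disappears: in $\mathbb Z/4\mathbb Z$ with the metric of the $4$-cycle, $d(0,2)=2\,d(0,1)$. One could therefore guess that $3$ is an accident. The statement on Fra\"iss\'e limits suggests the opposite, but it concerns one group for each $N$. The exception turns out to be $2$.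

\begin{theorem}\label{thm:answer}
If $G$ is an abelian metric group of finite exponent isometric to $\mathbb U$, then $2G=0$, so $G$ has exponent $2$. The same holds with $\mathbb{QU}$ in place of $\mathbb U$.
\end{theorem}

With Niemiec's theorem for exponent $2$, the set of finite exponents of abelian metric groups isometric to $\mathbb U$ is exactly $\{2\}$, and the answer to the question is no. The proof does not use the result for exponent $3$, and that case is reproved.

Theorem~\ref{thm:answer} follows from a metric statement, Theorem~\ref{thm:straight}: as soon as $2G\ne0$, for every $n$ there are elements $g\neq0$ with $d(kg,0)=k\,d(g,0)$ for $0\le k\le n$. Such an element has order greater than $n$. Section~\ref{sec:extension} isolates the one property of $\mathbb U$ that is used and states this theorem. Section~\ref{sec:small} reduces it to the construction of a star-shaped configuration and carries out the cases $n=2$ and $n=3$ by hand. Section~\ref{sec:proof} treats general $n$. Section~\ref{sec:consequences} derives Theorem~\ref{thm:answer}, its version for spaces of finite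 diameter, a dichotomy for torsion, and a lower bound for the size of $nG$ in terms of the size of $2G$.

\section{The extension property}\label{sec:extension}

In an abelian metric group we write $|g|=d(g,0)$. Invariance gives
\[
d(g,h)=|g-h|,\qquad |-g|=|g|,\qquad |g+h|\le|g|+|h|,
\]
and hence $|g+h|\ge|g|-|h|$. Note that $|g+h|$ is the distance from $g$ to $-h$.

Let $A$ be a finite nonempty subset of a metric space $X$. A function $f\colon A\to[0,\infty)$ is \emph{Kat\v{e}tov} if
\[
|f(p)-f(q)|\le d(p,q)\le f(p)+f(q)\qquad(p,q\in A).
\]
These are the triangle inequalities for a new point whose distance to each $p\in A$ is $f(p)$. We often give $f$ by listing points with prescribed values. If the inequalities hold for every pair in the list, the left one forces equal values at points that happen to coincide, so $f$ is well defined.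

\begin{definition}
Let $R\in\{\mathbb R,\mathbb Q\}$ and $\Delta\in(0,\infty]$, and read $[0,\Delta]$ as $[0,\infty)$ if $\Delta=\infty$. A nonempty metric space $X$ has \emph{property $E(R,\Delta)$} if all its distances lie in $R\cap[0,\Delta]$, and for every finite nonempty $A\subset X$ and every Kat\v{e}tov function $f\colon A\to R\cap[0,\Delta]$ there is $x\in X$ with $d(x,p)=f(p)$ for all $p\in A$. We say that $x$ \emph{realizes} $f$.
\end{definition}

For $\Delta<\infty$, the Urysohn space of diameter $\Delta$ and its rational version are defined as $\mathbb U$ and $\mathbb{QU}$, with all distances, also those of the spaces to be embedded, required to be at most $\Delta$. The Urysohn sphere is the case $\Delta=1$.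

\begin{lemma}\label{lem:E}
Let $X$ be an ultrahomogeneous space with distances in $R\cap[0,\Delta]$ that contains an isometric copy of every finite metric space with distances in $R\cap[0,\Delta]$. Then $X$ has $E(R,\Delta)$. In particular $\mathbb U$ has $E(\mathbb R,\infty)$, $\mathbb{QU}$ has $E(\mathbb Q,\infty)$, and the Urysohn space of diameter $\Delta$ and its rational version have $E(\mathbb R,\Delta)$ and $E(\mathbb Q,\Delta)$.
\end{lemma}

\begin{proof}
Let $f\colon A\to R\cap[0,\Delta]$ be Kat\v{e}tov. If $f(p)=0$ for some $p$, then $f(q)\le d(p,q)\le f(q)$ for all $q\in A$, and $x=p$ realizes $f$. Otherwise $A\cup\{*\}$ with $d(*,p)=f(p)$ is a finite metric space with distances in $R\cap[0,\Delta]$, so it has an isometric embedding $j$ into $X$. The isometry $j(A)\to A$ inverse to $j|_A$ extends to an isometry $\Phi$ of $X$, and $x=\Phi(j(*))$ realizes $f$.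
\end{proof}

We shall repeatedly need a point with prescribed distances to a few points and \emph{large} distances to many others. If $d(x,p)=f_0(p)$ for $p\in B_0$, the triangle inequality bounds $d(x,h)$ by $f_0(p)+d(h,p)$ for each $p\in B_0$. The next lemma says that nothing else bounds it, apart from the diameter.

\begin{lemma}\label{lem:max}
Let $X$ have $E(R,\Delta)$, let $B_0\subset B$ be finite nonempty subsets of $X$, let $f_0\colon B_0\to R\cap[0,\Delta]$ be Kat\v{e}tov, and let $c\in R\cap[0,\Delta]$. Put
\[
\hat f(h)=\min_{p\in B_0}\bigl(f_0(p)+d(h,p)\bigr)\qquad(h\in B).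
\]
Then some $x\in X$ realizes $f_0$ and satisfies $d(x,h)\ge\min\bigl(c,\hat f(h)\bigr)$ for all $h\in B$. If $\Delta=\infty$, some $x$ realizes $f_0$ and satisfies $d(x,h)=\hat f(h)$ for all $h\in B$.
\end{lemma}

\begin{proof}
Let $D$ be the largest among $c$, the values of $f_0$, and the distances between points of $B$. Then $D\in R\cap[0,\Delta]$, and $f=\min(D,\hat f)$ takes values in $R\cap[0,\Delta]$. For $q\in B_0$ we have $f_0(q)\le f_0(p)+d(q,p)$ for all $p\in B_0$, with equality at $p=q$, so $\hat f(q)=f_0(q)\le D$ and $f$ extends $f_0$. As a minimum of $1$-Lipschitz functions, $f$ is $1$-Lipschitz. Let $h,h'\in B$. If $f(h)$ or $f(h')$ equals $D$, then $f(h)+f(h')\ge D\ge d(h,h')$. Otherwise, for suitable $p,q\in B_0$,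
\begin{align*}
f(h)+f(h')&=f_0(p)+f_0(q)+d(h,p)+d(h',q)\\
&\ge d(p,q)+d(h,p)+d(h',q)\ge d(h,h').
\end{align*}
So $f$ is Kat\v{e}tov, and a point $x$ realizing $f$ has the first property because $D\ge c$. If $\Delta=\infty$, take $c=\max\hat f$; then $f=\hat f$.
\end{proof}

We can now state the main technical result.

\begin{theorem}\label{thm:straight}
Let $G$ be an abelian metric group with $E(R,\Delta)$. Let $a\in G$ with $2a\ne0$, let $n\ge2$, and let $r\in R$ satisfy
\[
0<r\le\frac{|2a|}{2^{n+2}(n-1)}\qquad\text{and, if }\Delta<\infty,\qquad |a|+2^{n}(n-1)\,r\le\Delta .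
\]
Then there is $g\in G$ with $|g|=r$ and $|kg|=kr$ for all $0\le k\le n$. In particular $kg\ne0$ for $1\le k\le n$.
\end{theorem}

\section{Stars, and the cases $n=2$ and $n=3$}\label{sec:small}

The extension property prescribes the distances from a new point $g$ to points chosen \emph{before} $g$. But $|ng|$ is the distance from $g$ to $-(n-1)g$, a point that moves with $g$, so it cannot be prescribed directly. The way around is to write $ng$ as a sum of terms $g-p$ with $p$ fixed in advance and to bound its norm from below by the triangle inequality. For $n=2$ the identity is $2g=(g+a)+(g-a)$: we want $g$ far from $-a$ and close to $a$.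

\begin{proposition}\label{prop:double}
Let $G$ have $E(R,\Delta)$, let $2a\ne0$, and let $r\in R$ with $0<r\le|2a|/2$ and $|a|+r\le\Delta$. Then there is $g\in G$ with
\[
|g|=r,\qquad |g-a|=|a|-r,\qquad |g+a|=|a|+r,
\]
and every such $g$ satisfies $|2g|=2r$.
\end{proposition}

\begin{proof}
Note that $r\le|2a|/2\le|a|$. Put $f(0)=r$, $f(a)=|a|-r$, $f(-a)=|a|+r$. For the pair $(0,a)$ the sum is $|a|$ and the difference is $\bigl||a|-2r\bigr|\le|a|$. For $(0,-a)$ the sum is $|a|+2r$ and the difference is $|a|$. For $(a,-a)$ the distance is $|2a|$, the sum is $2|a|\ge|2a|$ and the difference is $2r\le|2a|$. So $f$ is Kat\v{e}tov and is realized by some $g$. Finally $2r\ge|2g|\ge|g+a|-|g-a|=2r$.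
\end{proof}

This excludes exponent $3$ on $\mathbb U$: there $2a=-a\ne0$ for every $a\neq0$, and the proposition gives $g\ne0$ with $|2g|=2|g|$, although $2g=-g$. In general, if $NG=0$ and $N/2<n\le N$, then $|ng|=|(N-n)g|\le(N-n)|g|<n|g|$ for $g\ne0$. So $n=2$ excludes exponent $3$, and $n=3$ will exclude exponents $4$ and $5$.

For larger $n$ we use $n$ auxiliary points and the identity
\begin{equation}\label{eq:identity}
ng=(a_1+\dots+a_n)+\sum_{i=1}^n(g-a_i).
\end{equation}
It gives $|ng|=n|g|$ if the sum of the $a_i$ is as long as possible and $g$ lies between $0$ and each $a_i$. The second requirement dictates the distances between the $a_i$ (Figure~\ref{fig:star}).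

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[thick] (0,0) -- node[below] {$r$} (1.4,0);
\draw[thick] (1.4,0) -- node[above left] {$t_1-r$} (2.3,1.1);
\draw[thick] (1.4,0) -- node[above, pos=0.7] {$t_2-r$} (4.2,0);
\draw[thick] (1.4,0) -- node[below left, pos=0.6] {$t_3-r$} (4.9,-1.4);
\fill (0,0) circle (0.05) node[left] {$0$};
\fill (1.4,0) circle (0.05) node[below] {$g$};
\fill (2.3,1.1) circle (0.05) node[right] {$a_1$};
\fill (4.2,0) circle (0.05) node[right] {$a_2$};
\fill (4.9,-1.4) circle (0.05) node[right] {$a_3$};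
\end{tikzpicture}
\caption{A star with $n=3$. Distances between the marked points are lengths of paths in the tree: $|a_i|=t_i$, $|a_i-a_j|=t_i+t_j-2r$, $|g|=r$. If moreover $|a_1+a_2+a_3|=t_1+t_2+t_3$, the branch point $g$ satisfies $|3g|=3r$.}
\label{fig:star}
\end{figure}

\begin{lemma}\label{lem:star}
Let $G$ have $E(R,\Delta)$, let $r\in R$, $r>0$, and let $a_1,\dots,a_n\in G$ have norms $t_i=|a_i|\ge r$. Suppose that
\[
|a_i-a_j|=t_i+t_j-2r\quad(i\ne j),\qquad |a_1+\dots+a_n|=t_1+\dots+t_n .
\]
Then there is $g\in G$ with $|kg|=kr$ for all $0\le k\le n$.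
\end{lemma}

\begin{proof}
Put $F(0)=r$ and $F(a_i)=t_i-r$; these values lie in $R\cap[0,\Delta]$ because $r\le t_i\le\Delta$. For $(0,a_i)$ the sum is $t_i$ and the difference is $|t_i-2r|\le t_i$. For $(a_i,a_j)$ the sum is $t_i+t_j-2r=|a_i-a_j|$ and the difference is $\bigl||a_i|-|a_j|\bigr|\le|a_i-a_j|$. So $F$ is Kat\v{e}tov. Let $g$ realize it. By \eqref{eq:identity},
\[
|ng|\ge\sum_i t_i-\sum_i(t_i-r)=nr .
\]
For $0\le k\le n$ this gives $nr\le|kg|+|(n-k)g|\le|kg|+(n-k)r$, so $kr\le|kg|\le k|g|=kr$.
\end{proof}

We call $a_1,\dots,a_n$ as in the lemma a \emph{star}. A model is $a_i=r\mathbf e_0+(t_i-r)\mathbf e_i$ in $\mathbb R^{n+1}$ with the $\ell^1$ norm, where $g=r\mathbf e_0$. Proposition~\ref{prop:double} builds the star $a_1=a$, $a_2=g$, whose last leg has length $t_2-r=0$. The gain is that the conditions on a star are distances from $a_k$ to points determined by $a_1,\dots,a_{k-1}$, so the points can be chosen one after another. The difficulty is that early choices must leave room for later ones.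

\begin{example}[$n=3$]\label{ex:three}
Let $G$ be isometric to $\mathbb U$, let $|2a|\ge8r>0$, and measure lengths in units of $r$. Thus $r=1$, $|2a|\ge8$ and $\alpha=|a|\ge4$. We look for a star $a_1,a_2,a_3=g$ with $t_3=1$, and we start from the end.

Suppose $|a_i|=t_i\ge1$, $|a_1-a_2|=t_1+t_2-2$, and $S=a_1+a_2$ has norm $t_1+t_2$. The point $g$ must have distances $1,\ t_1-1,\ t_2-1,\ t_1+t_2+1$ to $0,\ a_1,\ a_2,\ -S$. The pairs among $0,a_1,a_2$ are checked as in Lemma~\ref{lem:star}. For $(0,-S)$ the difference equals the distance $t_1+t_2$ and the sum is larger. For $(a_i,-S)$ the sum is $t_i+t_1+t_2\ge|a_i+S|$, and the differences impose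
\begin{equation}\label{eq:two}
|2a_1+a_2|\ge t_2+2,\qquad |a_1+2a_2|\ge t_1+2 .
\end{equation}
The triangle inequality $|S+a_i|\ge|S|-t_i$ gives only $t_2$ and $t_1$. A surplus of $2$ is needed, and it has to be arranged earlier.

The two inequalities are of different kinds. The first is a lower bound for the distance from $a_2$ to the point $-2a_1$, known when $a_2$ is chosen. The second involves $2a_2$ and cannot be prescribed. But if $|2a_2|=2t_2$, then $|a_1+2a_2|\ge2t_2-t_1$, which suffices when $t_2\ge t_1+1$. To force $|2a_2|=2t_2$ we place $a_2$ relative to $\pm a$ as in Proposition~\ref{prop:double}.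

Take $t_1=2$, $t_2=3$. Proposition~\ref{prop:double} gives $a_1$ with $|a_1|=2$, $|a-a_1|=\alpha-2$, $|a+a_1|=\alpha+2$ and $|2a_1|=4$. Hence $|3a_1|\ge4-2=2$ and $|a+2a_1|\ge(\alpha+2)-2=\alpha$. Put $f_0(0)=3$, $f_0(a)=\alpha-3$, $f_0(a_1)=3$. For the pairs $(0,a)$, $(0,a_1)$, $(a,a_1)$ the distances are $\alpha,\ 2,\ \alpha-2$, the sums are $\alpha,\ 6,\ \alpha$, and the differences are $|\alpha-6|,\ 0,\ |\alpha-6|$; since $\alpha\ge4$ we have $|\alpha-6|\le\alpha-2$, so $f_0$ is Kat\v{e}tov. Lemma~\ref{lem:max} gives $a_2$ realizing $f_0$ with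
\begin{align*}
|a_2+a|&=\min(3+\alpha,\ \alpha-3+|2a|,\ 3+\alpha+2)=\alpha+3,\\
|a_2+a_1|&=\min(3+2,\ \alpha-3+\alpha+2,\ 3+4)=5,\\
|a_2+2a_1|&\ge\min(3+4,\ \alpha-3+\alpha,\ 3+2)=5 .
\end{align*}
The first line gives $|2a_2|\ge(\alpha+3)-(\alpha-3)=6$, so $|a_1+2a_2|\ge4$. Thus \eqref{eq:two} holds, $g$ exists, and
\[
|3g|=|(g+S)+(g-a_1)+(g-a_2)|\ge6-1-2=3 .
\]
\end{example}

Three devices appeared: the \emph{anchor} $a$, which makes each new point double its norm; growing lengths $t_k$; and a surplus over the triangle inequality in the norms of sums with repeated terms. The general proof uses the same three.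

\section{Construction of a star with $n$ legs}\label{sec:proof}

Fix $G,a,n,r$ as in Theorem~\ref{thm:straight} and put $\alpha=|a|$. We construct a star $a_1,\dots,a_n$ with norms $t_1,\dots,t_n$. Write $S_k=a_1+\dots+a_k$, $s_k=t_1+\dots+t_k$, $S_0=0$, $s_0=0$.

\subsection*{The inductive hypothesis}
We first find out what has to be carried along. The point $a_k$ must be at distance $s_k$ from $-S_{k-1}$ and at distance $t_k+t_j-2r$ from $a_j$. This requires
\[
|S_{k-1}+a_j|\ge s_k-(t_k+t_j-2r)=s_{k-1}-t_j+2r,
\]
a surplus of $2r$ over the triangle inequality. For $j<k-1$ the left side is the distance from $a_{k-1}$ to $-S_{k-2}-a_j$, and $a_{k-1}$ is at distance $t_{k-1}+t_i-2r$ from $a_i$ for $i<k-1$. So one step earlier we need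
\[
|S_{k-2}+a_i+a_j|\ge s_{k-2}-t_i-t_j+4r .
\]
Each step back adds one summand and $2r$ of surplus. We therefore require, after step $k$, the surplus $\sigma_k=2(n-k)r$ for \emph{all} sums $S_k+\sum_{i\le k}e_ia_i$ with $e\ne0$. Here $e=(e_1,\dots,e_k)\in\mathbb N^k$, $0\in\mathbb N$, and the triangle inequality gives the bound $s_k-w(e)$ with the weight
\[
w(e)=e_1t_1+\dots+e_kt_k .
\]

At step $k$ only the sums with $e_k=0$ are distances from $a_k$ to known points. For $e_k=1$ doubling will help, as in Example~\ref{ex:three}. For $e_k\ge2$ the sum contains $3a_k$, about which we know too little, so we make the required bound $s_k-w(e)+\sigma_k$ nonpositive; for this $s_k-2t_k+\sigma_k\le0$, that is $t_k-s_{k-1}\ge\sigma_k$, is enough. We arrange $t_k-s_{k-1}=\sigma_1$ for all $k$, which leads to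
\[
t=2(n-1)r,\qquad t_k=2^{k-1}t,\qquad s_k=(2^k-1)t,\qquad \sigma_k=2(n-k)r .
\]
For $1\le k\le n$,
\begin{equation}\label{eq:a}
t_k\ge t\ge2r,\qquad t_k-s_{k-1}=t,\qquad 0\le\sigma_k\le t,\qquad \sigma_{k-1}=\sigma_k+2r .
\end{equation}
The first hypothesis on $r$ says $|2a|\ge2^{n+1}t$. As $2\alpha\ge|2a|$ and $2s_k+\sigma_k\le(2^{n+1}-1)t$,
\begin{equation}\label{eq:b}
2t_k\le|2a|,\qquad 2s_k+\sigma_k\le2\alpha,\qquad t_k\le t_k+t_j\le s_k\le\alpha\quad(j<k).
\end{equation}
Finally put $c=\alpha+t_n$. Since $t_n=2^n(n-1)r$, the second hypothesis says $c\le\Delta$; also $c\in R$, and by \eqref{eq:a} and \eqref{eq:b}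
\begin{equation}\label{eq:c}
c\ge\alpha+t_k,\qquad c\ge s_k+\sigma_k .
\end{equation}

\begin{proposition}\label{prop:induction}
There are $a_1,\dots,a_n\in G$ such that for $1\le k\le n$:
\begin{itemize}
\item[$(\mathrm A_k)$] $|a_k|=t_k$, $\ |a-a_k|=\alpha-t_k$, $\ |a+a_k|=\alpha+t_k$;
\item[$(\mathrm B_k)$] $|a_k-a_j|=t_k+t_j-2r$ for $j<k$;
\item[$(\mathrm C_k)$] $|S_k|=s_k$;
\item[$(\mathrm D_k)$] $\bigl|S_k+\sum_{i\le k}e_ia_i\bigr|\ge s_k-w(e)+\sigma_k$ for every $e\in\mathbb N^k\setminus\{0\}$.
\end{itemize}
\end{proposition}

Conditions $(\mathrm A_k)$, $(\mathrm B_k)$ and $(\mathrm C_n)$ say that $a_1,\dots,a_n$ is a star with $t_i\ge r$, so the proposition and Lemma~\ref{lem:star} prove Theorem~\ref{thm:straight}.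

\begin{proof}
Let $1\le k\le n$ and suppose $a_1,\dots,a_{k-1}$ are constructed. For $k=1$ there are no earlier points, $\mathbb N^0=\{0\}$, and the statements below about indices $j<k$ are empty.

\medskip\noindent\emph{The exact distances.} On $B_0=\{0,a,a_1,\dots,a_{k-1}\}$ put
\[
f_0(0)=t_k,\qquad f_0(a)=\alpha-t_k,\qquad f_0(a_j)=t_k+t_j-2r\quad(j<k).
\]
By \eqref{eq:a} and \eqref{eq:b} the values lie in $R\cap[0,\alpha]\subset R\cap[0,\Delta]$. We check that $f_0$ is Kat\v{e}tov; let $i,j<k$, $i\ne j$.
\begin{itemize}
\item Pair $(0,a)$, distance $\alpha$. The sum is $\alpha$; the difference is $|\alpha-2t_k|\le\alpha$ because $t_k\le\alpha$.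
\item Pair $(0,a_j)$, distance $t_j$. The sum is $t_j+2(t_k-r)\ge t_j$; the difference is $t_j-2r\in[0,t_j]$.
\item Pair $(a,a_j)$, distance $\alpha-t_j$. The sum is $\alpha+t_j-2r\ge\alpha$. Next, $f_0(a)-f_0(a_j)=\alpha-t_j-2(t_k-r)\le\alpha-t_j$. Last, $f_0(a_j)-f_0(a)=2t_k+t_j-2r-\alpha\le\alpha-t_j$ because $t_k+t_j\le\alpha$.
\item Pair $(a_i,a_j)$, distance $t_i+t_j-2r$. The sum is $t_i+t_j+2(t_k-2r)\ge t_i+t_j$; the difference is $\bigl||a_i|-|a_j|\bigr|\le|a_i-a_j|$.
\end{itemize}

\medskip\noindent\emph{The choice of $a_k$.} For $e'\in\mathbb N^{k-1}$ put $u(e')=S_{k-1}+\sum_{i<k}e'_ia_i$. By the triangle inequality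
\begin{equation}\label{eq:u}
|u(e')|\le s_{k-1}+w(e').
\end{equation}
Let $B$ consist of $B_0$, the point $-a$, and the points $-u(e')$ with $w(e')\le s_k+\sigma_k$. This set is finite because $t_i\ge t>0$. Let $a_k$ be the point given by Lemma~\ref{lem:max} for $B_0\subset B$, $f_0$ and $c$. It satisfies $(\mathrm B_k)$ and the first two equations of $(\mathrm A_k)$. For $-h\in B$, writing out $\hat f(-h)$, we have
\begin{equation}\label{eq:min}
|a_k+h|\ge\min\Bigl(c,\ \ t_k+|h|,\ \ \alpha-t_k+|a+h|,\ \ \min_{j<k}\bigl(t_k+t_j-2r+|a_j+h|\bigr)\Bigr).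
\end{equation}

\medskip\noindent\emph{Doubling.} Take $h=a$ in \eqref{eq:min}. The terms are $c\ge\alpha+t_k$; then $\alpha+t_k$; then $\alpha-t_k+|2a|\ge\alpha+t_k$ by \eqref{eq:b}; and, by $(\mathrm A_j)$, $\alpha+t_k+2(t_j-r)\ge\alpha+t_k$. So $|a+a_k|\ge\alpha+t_k$, the reverse inequality is the triangle inequality, and $(\mathrm A_k)$ holds. The last term explains why $|a+a_j|$ is recorded in the hypothesis. As in Proposition~\ref{prop:double},
\begin{equation}\label{eq:double}
|2a_k|\ge|a+a_k|-|a-a_k|=2t_k .
\end{equation}

\medskip\noindent\emph{Sums with $e_k=0$.} Let $e'\in\mathbb N^{k-1}$, $u=u(e')$, and $\rho=s_k-w(e')+\sigma_k$. The sum in question is $a_k+u$. If $\rho<0$, then $e'\neq0$ and $(\mathrm D_k)$ asks nothing. Let $\rho\ge0$, so that $-u\in B$, and take $h=u$ in \eqref{eq:min}. We bound the terms other than $t_k+|u|$ first.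
\begin{itemize}
\item By \eqref{eq:c}, $c\ge\rho$.
\item By \eqref{eq:u} and \eqref{eq:b}, $\alpha-t_k+|a+u|\ge2\alpha-t_k-s_{k-1}-w(e')=2\alpha-s_k-w(e')\ge\rho$.
\item For $j<k$, the element $a_j+u$ is $u(e'')$, where $e''\ne0$ is $e'$ with the $j$th coordinate increased by $1$ and $w(e'')=w(e')+t_j$. By $(\mathrm D_{k-1})$ and \eqref{eq:a},
\[
t_k+t_j-2r+|a_j+u|\ge t_k+t_j-2r+s_{k-1}-w(e')-t_j+\sigma_{k-1}=\rho .
\]
This is the point where $2r$ of the surplus is spent.
\end{itemize}
If $e'\ne0$, then $(\mathrm D_{k-1})$ gives $t_k+|u|\ge s_k-w(e')+\sigma_{k-1}\ge\rho$, so $|a_k+u|\ge\rho$, which is $(\mathrm D_k)$ for $e=(e',0)$. If $e'=0$, then $u=S_{k-1}$ and $t_k+|u|=s_k$ by $(\mathrm C_{k-1})$, or trivially for $k=1$, while the other terms are at least $\rho=s_k+\sigma_k\ge s_k$. So $|S_k|\ge s_k$, and $|S_k|\le s_k$ by the triangle inequality. This is $(\mathrm C_k)$.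

\medskip\noindent\emph{Sums with $e_k=1$.} Let $e=(e',1)$. The sum is $2a_k+u(e')$, and $s_k-w(e)=s_{k-1}-w(e')$. By \eqref{eq:double}, \eqref{eq:u} and \eqref{eq:a},
\[
|2a_k+u(e')|\ge2t_k-s_{k-1}-w(e')=s_{k-1}-w(e')+2t\ge s_k-w(e)+\sigma_k .
\]
This is the point where surplus is created.

\medskip\noindent\emph{Sums with $e_k\ge2$.} Here $s_k-w(e)+\sigma_k\le s_k-2t_k+\sigma_k=\sigma_k-t\le0$ by \eqref{eq:a}, so the inequality in $(\mathrm D_k)$ holds for every element.
\end{proof}

\begin{remark}[Use of the hypotheses]
Commutativity is used in \eqref{eq:identity}, in \eqref{eq:double}, and to collect the terms of $S_k+\sum e_ia_i$. The element $a$ enters only to produce \eqref{eq:double}, and $2a\ne0$ is what separates $a$ from $-a$. If $2G=0$, no $g\ne0$ has $|2g|=2|g|$, so by Niemiec's theorem for exponent $2$ the hypothesis cannot be dropped. Some upper bound on $r$ is needed as well, since the conclusion gives $2r=|2g|\le\sup_{h}|2h|$. The hypothesis on $\Delta$ leaves room for the distance $|a+a_k|=\alpha+t_k$; if $|a|=\Delta$, no point satisfies $(\mathrm A_1)$, and one first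 has to change the anchor, as in the proof of Theorem~\ref{thm:bounded}. Neither completeness nor separability was used.
\end{remark}

\section{Finite exponent, torsion and stability}\label{sec:consequences}

\begin{theorem}\label{thm:bounded}
Let $G$ be an abelian metric group with property $E(R,\Delta)$ for some $R\in\{\mathbb R,\mathbb Q\}$ and $\Delta\in(0,\infty]$; for instance, let $G$ be isometric to $\mathbb{QU}$, to the Urysohn sphere, or to a rational Urysohn space of finite diameter. If $G$ has finite exponent, then $2G=0$.
\end{theorem}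

\begin{proof}
Let $NG=0$ with $N\ge1$, and suppose $2h\ne0$ for some $h$. We need an anchor $a$ with $2a\ne0$ and $|a|<\Delta$. If $|h|<\Delta$, take $a=h$. Otherwise $|h|=\Delta<\infty$, so $\Delta\in R$. The function $0\mapsto\Delta/2$, $h\mapsto\Delta/2$ is Kat\v{e}tov and is realized by some $x$. Both $x$ and $h-x$ have norm $\Delta/2<\Delta$, and $2x+2(h-x)=2h\ne0$, so one of them serves as $a$.

Let $n=\max(N,2)$. As $|2a|>0$ and $|a|<\Delta$, every small enough $r\in R$, $r>0$, satisfies the hypotheses of Theorem~\ref{thm:straight}. We obtain $g$ with $|Ng|=Nr>0$, which contradicts $NG=0$.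
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
By Lemma~\ref{lem:E}, $G$ has $E(\mathbb R,\infty)$ or $E(\mathbb Q,\infty)$, so $2G=0$ by Theorem~\ref{thm:bounded}. Since $G\ne0$, the exponent is $2$.
\end{proof}

The elements $g$ of Theorem~\ref{thm:straight} exist arbitrarily close to $0$, and $\mathbb U$ is complete. Together these facts extend the result from finite exponent to torsion groups, that is, groups in which every element has finite order. Recall that a set is \emph{nowhere dense} if its closure has empty interior and \emph{comeager} if its complement is a countable union of nowhere dense sets. Baire's theorem says that a comeager subset of a complete metric space is dense; in particular, a nonempty complete metric space is not a countable union of closed sets with empty interior.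

\begin{theorem}\label{thm:dichotomy}
Let $G$ be an abelian metric group isometric to $\mathbb U$, and let $T_m=\{x\in G:mx=0\}$ for $m\ge1$. The following are equivalent:
\begin{itemize}
\item[(i)] $2G=0$;
\item[(ii)] $G$ has finite exponent;
\item[(iii)] $G$ is a torsion group;
\item[(iv)] some $T_m$ has nonempty interior;
\item[(v)] there is $n\ge2$ such that no $g\ne0$ satisfies $|ng|=n|g|$.
\end{itemize}
Hence, if $2G\ne0$, every $T_m$ is closed and nowhere dense, the elements of infinite order form a comeager set, and for every $n$ and all sufficiently small $r>0$ there is $g$ with $|kg|=kr$ for $0\le k\le n$.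
\end{theorem}

\begin{proof}
Each $T_m$ is a subgroup, and it is closed because $|mx-my|\le m|x-y|$.

(i)$\Rightarrow$(ii)$\Rightarrow$(iii) holds by definition. (iii)$\Rightarrow$(iv): the complete space $G$ is the union of the closed sets $T_m$, so one of them has nonempty interior by Baire's theorem. (iv)$\Rightarrow$(i): if $T_m$ contains the open ball of radius $\varepsilon$ around $y$, then, subtracting $y\in T_m$, it contains every $x$ with $|x|<\varepsilon$. If $2a\neq0$ for some $a$, Theorem~\ref{thm:straight} with $n=\max(m,2)$ and a small $r<\varepsilon$ gives $g\in T_m$ with $|mg|=mr>0$, a contradiction. (i)$\Rightarrow$(v): take $n=2$; then $|2g|=0<2|g|$ for $g\ne0$. (v)$\Rightarrow$(i): if $2G\ne0$, Theorem~\ref{thm:straight} gives for each $n\ge2$ an element $g\ne0$ with $|ng|=n|g|$.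

Let $2G\ne0$. Since (iv) fails, the closed sets $T_m$ have empty interior, so they are nowhere dense. The elements of infinite order form the complement of $\bigcup_mT_m$. The last assertion is Theorem~\ref{thm:straight}, applied with $\max(n,2)$.
\end{proof}

The explicit range of $r$ in Theorem~\ref{thm:straight} shows that Theorem~\ref{thm:answer} is stable: if multiplication by $n$ sends $G$ into a small ball around $0$, so does multiplication by $2$.

\begin{theorem}\label{thm:stability}
Let $G$ be an abelian metric group isometric to $\mathbb U$, and let $M_n=\sup_{g\in G}|ng|\in[0,\infty]$. For every $n\ge2$,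
\[
M_n\ge\frac{n}{2^{n+2}(n-1)}\,M_2 .
\]
So if $nG$ is bounded for some $n\ge2$, then $2G$ is bounded, and $M_n=0$ forces $M_2=0$.
\end{theorem}

\begin{proof}
Let $a\in G$ with $2a\ne0$, and let $r=|2a|/(2^{n+2}(n-1))$. Theorem~\ref{thm:straight} gives $g$ with $|ng|=nr$, so $M_n\ge n|2a|/(2^{n+2}(n-1))$. This inequality also holds when $2a=0$. Take the supremum over $a$.
\end{proof}

The constant is not claimed to be sharp. For $n=2$, however, the range of $r$ is determined up to an endpoint. By Proposition~\ref{prop:double}, for every $a$ with $2a\ne0$ and every $0<r\le|2a|/2$ there is $g$ with $|g|=r$ and $|2g|=2r$, so every $r$ with $0<r<M_2/2$ occurs. Conversely, $|2g|=2|g|$ gives $|g|=|2g|/2\le M_2/2$, so no $r>M_2/2$ occurs.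

\begin{thebibliography}{1}

\bibitem{Doucha}
Michal Doucha, \emph{Non-abelian group structure on the Urysohn space}, arXiv:1403.3277 (2014).

\end{thebibliography}
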